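# The two-sphere as an inductive limit of semiprojective C\*-algebras

## 1. Constant sequences: the point, the interval, the circle, the sphere

All ideals are closed and two-sided.

**Definition 1.** A separable C\*-algebra $P$ is *semiprojective* if for every C\*-algebra $B$, every increasing sequence of ideals $J_1\subseteq J_2\subseteq\cdots$ of $B$ with $J=\overline{\bigcup_nJ_n}$, and every $*$-homomorphism $\varphi\colon P\to B/J$, there are an $n$ and a $*$-homomorphism $\psi\colon P\to B/J_n$ that lifts $\varphi$. This means that $\psi$ followed by the quotient map $B/J_n\to B/J$ is $\varphi$.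

**Definition 2.** A separable C\*-algebra $A$ has a *strong shape system* if $A\cong\varinjlim_nA_n$ for a sequence of separable semiprojective C\*-algebras $A_n$.

The question, posed by Hannes Thiel in "Inductive limits of semiprojective C\*-algebras", arXiv:1804.04908 (2018), is whether $C(S^2)$ has a strong shape system. The problem gives as known that the stabilized algebra $C_0(\mathbb R^2)\otimes\mathcal K$ of the pointed sphere has one. We shall not use this.

The answer one would first guess is: yes, and for a trivial reason. The algebra $C(S^2)$ is given by finitely many simple relations, so it should be semiprojective itself, and then the constant sequence works. Let us test this guess.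

One fact is used throughout. For $b\in B$ the norm of $b+J_n$ is the distance from $b$ to $J_n$, hence
$$\|b+J_n\|\ \text{decreases to}\ \|b+J\|\qquad(n\to\infty).\tag{1}$$

**Lemma 1.** (a) Every projection in $B/J$ lifts to a projection in some $B/J_n$. (b) If $P$ is unital, then in Definition 1 it suffices to treat unital $B$ and unital $\varphi$.

*Proof.* (a) Take a self-adjoint lift $b\in B$ of the projection. Then $b^2-b\in J$, so by (1) its image in $B/J_n$ has norm $<1/8$ for some $n$. The spectrum of the image $b_n$ of $b$ in $B/J_n$ then avoids $\tfrac12$, the function $\chi_{(1/2,\infty)}$ is continuous on it, and $\chi_{(1/2,\infty)}(b_n)$ is a projection. It lifts the given one, since $\chi_{(1/2,\infty)}$ fixes projections.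

(b) Lift $\varphi(1)$ to a projection $p\in B/J_n$. Replace $B$ by $p(B/J_n)p$ and, for $m\ge n$, replace $J_m$ by $p(J_m/J_n)p$. Then $\varphi$ becomes a unital map into the corner of $B/J$ cut down by $\varphi(1)$, and a lift into $p(B/J_m)p$ (we write $p$ also for its images) is a lift into $B/J_m$. $\square$

**The point, the interval, the circle.** A homomorphism on $\mathbb C$ is a projection, so Lemma 1(a) says that $\mathbb C$ is semiprojective. A unital homomorphism on $C([0,1])$ is a positive contraction, and these lift even to $B$. A unital homomorphism on $C(\mathbb T)$ is a unitary $u$. Take any lift $b\in B$. By (1), $b^*b$ and $bb^*$ are close to $1$ in $B/J_n$ for large $n$, so $b$ is invertible there, and $b(b^*b)^{-1/2}$ is a unitary lift of $u$. The constant sequence works in all three cases.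

**The sphere.** Now the guess fails. View $C(S^2)$ as the universal unital C\*-algebra on commuting self-adjoint $x_1,x_2,x_3$ with $\sum x_i^2=1$. For $n\ge2$ put $j=\frac{n-1}2$. The $n$-dimensional irreducible spin representation consists of self-adjoint $J_1,J_2,J_3\in M_n$ with $[J_1,J_2]=iJ_3$ and cyclically, $\sum J_i^2=j(j+1)$ and $\|J_i\|=j$. Let $X_i=J_i/\sqrt{j(j+1)}$. Then $\sum X_i^2=1$ and the commutators of the $X_i$ have norm at most $\frac{j}{j(j+1)}\to0$. So with $B=\prod_{n\ge2}M_n$, $J_m=\bigoplus_{n\le m}M_n$ and $J$ the sequences tending to $0$, we obtain a unital $\varphi\colon C(S^2)\to B/J$.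

Suppose $\varphi$ lifts to $B/J_m=\prod_{n>m}M_n$, with coordinates $\psi_n$. For large $n$ the projection $\psi_n(1)$ is close to $1$, hence equal to $1$, and $\psi_n$ is a direct sum of $n$ point evaluations, because commuting normal matrices are simultaneously diagonal. Consider $p=\frac12(1+\sum x_i\sigma_i)\in M_2(C(S^2))$ with the Pauli matrices $\sigma_i$. At each point $p$ is a projection of rank one, so $\psi_n(p)$ has rank $n$. On the other hand $\psi_n(p)$ is close to $\frac12(1+\sum X_i\otimes\sigma_i)$. Put $L=\sum J_i\otimes\sigma_i$. From $\sigma_i\sigma_k=\delta_{ik}+i\sum_l\epsilon_{ikl}\sigma_l$ and $\sum_{i,k}\epsilon_{ikl}J_iJ_k=iJ_l$ we get $L^2=j(j+1)-L$, so the eigenvalues of $L$ are $j$ and $-(j+1)$. Since $L$ has trace $0$ and size $2(2j+1)$, their multiplicities are $2j+2=n+1$ and $2j=n-1$. Hence $\frac12(1+\sum X_i\otimes\sigma_i)$ has $n+1$ eigenvalues $\frac12\big(1+\sqrt{j/(j+1)}\big)\to1$ and $n-1$ eigenvalues $\frac12\big(1-\sqrt{(j+1)/j}\big)\to0$. For large $n$ it cannot be close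 to a projection of rank $n$. So $C(S^2)$ is not semiprojective, and the constant sequence is ruled out.

The answer is nevertheless yes, with building blocks $P_N$ that are not commutative. The statement we prove is the following.

**Theorem A.** There are explicit separable, unital, semiprojective C\*-algebras $P_N$ $(N\ge1)$, defined in Section 3, such that $C(S^2)$ is isomorphic to an inductive limit of a sequence of algebras taken from $\{P_N\}$. In particular $C(S^2)$ has a strong shape system.

## 2. Norm tolerances, zero products and bands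

We use the model
$$S^2=\{(t,\zeta)\in[0,1]\times\mathbb C:\ |\zeta|^2=t-t^2\},$$
a round sphere with poles at $t=0$ and $t=1$. Then $C(S^2)$ is the universal unital C\*-algebra on $h=h^*$ and $z$ with
$$hz=zh,\qquad zz^*=z^*z=h-h^2,\tag{2}$$
where $h\leftrightarrow t$ and $z\leftrightarrow\zeta$. Indeed, (2) makes the algebra commutative, $h-h^2\ge0$ forces $0\le h\le1$, and the characters are exactly the points $(t,\zeta)$.

**Relaxing the relations.** The natural next attempt is to relax (2). Let $C_n$ be the universal unital C\*-algebra on $h,z$ with $0\le h\le1$, $\|z\|\le1$ and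
$$\|[h,z]\|\le\tfrac1n,\qquad\|zz^*-h+h^2\|\le\tfrac1n,\qquad\|z^*z-h+h^2\|\le\tfrac1n.$$
For $n\le m$ there is a canonical surjection $\gamma_{n,m}\colon C_n\to C_m$, and $\varinjlim C_n=C(S^2)$, because the limit is universal for all these relations together, that is, for (2). We write $\gamma_{n,\infty}\colon C_n\to C(S^2)$.

Try to show that $C_n$ is semiprojective. Given a unital $\varphi\colon C_n\to B/J$, lift $\varphi(h)$ to $H$ with $0\le H\le1$ and $\varphi(z)$ to a contraction $Z$. By (1), $\|[H,Z]+J_m\|$ tends to $\|[\varphi(h),\varphi(z)]\|\le\frac1n$ *from above*. So for each $\varepsilon>0$ the tolerances in $B/J_m$ are $\frac1n+\varepsilon$ for large $m$. This lifts $\varphi\circ\gamma_{n-1,n}$ (for $n\ge2$), but not $\varphi$. This is where the approach stops: the tolerance has to be kept, and an inequality $\|[h,z]\|\le\frac1n$ does not tell us how to move the lift so as to recover it.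

**Zero products.** An equation of the form "product $=0$" behaves better. If $x,y\ge0$ and $xy=0$ in $B/J$, lift $x-y$ to a self-adjoint $T\in B$. Then $T_+,T_-$ lift $x,y$, and $T_+T_-=0$ exactly. So we look for zero-product relations that *force* an approximate commutation relation. The next lemma shows what they should look like.

**Lemma 2 (bands).** Let $d_0,\dots,d_N\ge0$ in a unital C\*-algebra with $\sum_kd_k=1$, let $h=\frac1N\sum_{k=0}^N(N-k)d_k$, and let $V$ be a column of two elements with $\|V\|\le1$. If $d_kVd_l=0$ whenever $|k-l|\ge3$, then $\|hV-Vh\|\le\frac6N$.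

Here, and always, a scalar entry $h$ to the left of a column acts on both components.

*Proof.* Inserting $\sum d_k=1$ on both sides,
$$N(hV-Vh)=\sum_{k,l}\big((N-k)-(N-l)\big)d_kVd_l=\sum_{k,l}(l-k)\,d_kVd_l .$$
Only $l-k=m$ with $m\in\{\pm1,\pm2\}$ contributes. For fixed $m$, the sum $\sum_kd_kVd_{k+m}$ is a product of a row with entries $d_k$, a diagonal matrix with entries $V$, and a column with entries $d_{k+m}$. Its norm is at most $\|\sum d_k^2\|^{1/2}\|V\|\,\|\sum d_l^2\|^{1/2}\le1$, since $d_k^2\le d_k$. Adding up, $N\|hV-Vh\|\le1+1+2+2=6$. $\square$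

**Why a column and not a unitary.** It is tempting to use zero-product relations between cut-offs of the height $h$ and a *unitary* $u$ that plays the phase $\zeta/|\zeta|$, with $z=(h-h^2)^{1/2}u$. But the building block must map to $C(S^2)$ with $z$ going close to $\zeta$. Suppose $u\in C(S^2)$ is unitary and $|(t-t^2)^{1/2}u-\zeta|<\frac14$ everywhere. On the equator $t=\frac12$ this gives $|u-2\zeta|<\frac12$ with $|2\zeta|=1$, so $u$ has the winding number of $2\zeta$ there, which is $1$. But $u$ extends without zeros over a hemisphere, so its winding number is $0$. The phase does not exist at the poles. We therefore use an isometric column $V=\binom{v_1}{v_2}$ whose second entry is the phase away from the poles, and let $v_1$ take over at the poles.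

## 3. The algebras $P_N$

**Notation.** Write $e=e_{22}\in M_2(\mathbb C)$. An element $a$ of an algebra $M$ also denotes $a\otimes1_2$ when it acts on columns in $M_{2,1}(M)$ or on $2\times2$ matrices. For positive contractions, $a\ll b$ means $ba=a$ (equivalently $ab=a$). This is transitive: if $a\ll b\ll c$, then $ca=cba=ba=a$. A *chain* is a sequence $c_1\ll c_2\ll\dots\ll c_R$ of positive contractions. For instance, an increasing sequence of projections is a chain. So are the functions $\min(1,\max(0,\tau-(R-i)))$, $1\le i\le R$, of $\tau\in[0,R]$.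

The elements of a chain commute. If $c_j>0$ at a character of the commutative C\*-algebra that they generate together with $1$, then $c_{j+1}c_j=c_j$ gives $c_{j+1}=1$ there. So the values of $(c_1,\dots,c_R)$ at characters have the form
$$(0,\dots,0,s,1,\dots,1),\qquad 0\le s\le1.\tag{3}$$

**Definition 3.** $P_N$ is the universal unital C\*-algebra generated by $a_1,\dots,a_{2N+1}$, $v_1,v_2$ and the entries of two $2\times2$ matrices $D_0,D_1$, subject to the following relations, where $V=\binom{v_1}{v_2}$ and $q=e+D_0+D_1$: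

* (R1) $0\le a_i\le1$ and $a_1\ll a_2\ll\dots\ll a_{2N+1}$;
* (R2) $D_j=D_j^*$, $a_1D_0=D_0$, $a_{2N+1}D_1=0$, and $q$ is a projection;
* (R3) $V^*V=1$ and $VV^*=q$;
* (Up$_i$) $(1-a_{2i+1})Va_{2i}=0$ for $1\le i\le N$;
* (Down$_i$) $a_{2i-1}V(1-a_{2i})=0$ for $1\le i\le N$.

From $a_1=a_1a_{2N+1}$ we get $a_1D_1=0$, so $D_0=a_1(q-e)$ and $D_1=q-e-D_0$. Hence all generators are bounded and the universal algebra exists and is separable. It is nonzero by the example that follows.

The relations say this. The $a_i$ are cut-offs of a height. $V$ is banded along the chain: it moves neither up nor down by more than one step. The range projection of $V$ is $e$, so that $v_2$ looks unitary, except for $D_0$ sitting where $a_1=1$ (one pole) and $D_1$ sitting where $a_{2N+1}=0$ (the other pole).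

**Example (shift matrices).** Let $n=2N+2$, let $\varepsilon_1,\dots,\varepsilon_n$ be the standard basis of $\mathbb C^n$, $p_k$ the projection onto $\mathbb C\varepsilon_k$, and $a_i=p_1+\dots+p_i$. Let $v_2=S$ be the shift $S\varepsilon_k=\varepsilon_{k+1}$, $S\varepsilon_n=0$, and $v_1=p_n$. Then $V^*V=p_n+S^*S=p_n+(1-p_n)=1$. Since $Sp_n=0$ and $SS^*=1-p_1$, we get $VV^*=\mathrm{diag}(p_n,1-p_1)$, so that $q-e=\mathrm{diag}(p_n,-p_1)$. With $D_0=\mathrm{diag}(0,-p_1)$ and $D_1=\mathrm{diag}(p_n,0)$, relation (R2) holds. (Up$_i$): $Sa_{2i}$ has range in the span of $\varepsilon_1,\dots,\varepsilon_{2i+1}$, and $p_na_{2i}=0$. (Down$_i$): $S(1-a_{2i})$ has range in the span of the $\varepsilon_k$ with $k\ge2i+2$, and $a_{2i-1}p_n=0$. So this is a representation of $P_N$ in which $v_2$ is not normal.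

## 4. Height and phase in $P_N$

This section shows that $P_N$ sits between $C_n$ and $C(S^2)$. Let $\kappa(s)=s-s^2$, and in $P_N$ put
$$h=\frac1N\sum_{i=1}^Na_{2i},\qquad z=\kappa(h)^{1/2}v_2 .\tag{4}$$

In the shift example with $N=2$, the matrix $h$ is diagonal with entries $1,1,\frac12,\frac12,0,0$, and $z$ maps $\varepsilon_2\mapsto\frac12\varepsilon_3$, $\varepsilon_3\mapsto\frac12\varepsilon_4$ and the other basis vectors to $0$. Here $zz^*=\frac14(p_3+p_4)=\kappa(h)$ exactly, while $z^*z=\frac14(p_2+p_3)$. The general picture is the same: $zz^*$ is exact, and the rest holds up to $O(1/N)$.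

**Proposition 3.** In $P_N$: $0\le h\le1$, $\|z\|\le1$, $\|[h,z]\|\le\frac3N$, $zz^*=h-h^2$, and $\|z^*z-(h-h^2)\|\le\frac{24}N$.

*Proof.* The first two claims are clear.

**Step 1: bandedness of $V$.** The purpose is to apply Lemma 2. Put $a_0=0$, $a_{2N+2}=1$ and $d_k=a_{2k+2}-a_{2k}$ for $0\le k\le N$. Since $a\ll b$ implies $a=ab\le b$, we have $d_k\ge0$. Also $\sum d_k=1$, and $Nh=\sum_{i=1}^Na_{2i}=\sum_{i=1}^N\sum_{k<i}d_k=\sum_k(N-k)d_k$. We claim that $d_kVd_l=0$ if $|k-l|\ge3$.

If $k\ge l+3$, put $i=l+2$, so $2\le i\le N-1$. Both $a_{2l}$ and $a_{2l+2}$ are $\ll a_{2i}=a_{2l+4}$ (or zero), so $d_l=a_{2i}d_l$. Since $2i+1=2l+5<2k$, the element $a_{2i+1}$ is $\ll a_{2k}$, and $a_{2i+1}a_{2k+2}=a_{2i+1}$ as well. So $d_ka_{2i+1}=0$. Hence $d_kVd_l=d_k(1-a_{2i+1})Va_{2i}d_l=0$ by (Up$_i$).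

If $l\ge k+3$, put $i=k+2$, so again $2\le i\le N-1$. Both $a_{2k}$ and $a_{2k+2}$ are $\ll a_{2i-1}=a_{2k+3}$ (or zero), so $d_k=d_ka_{2i-1}$. Since $2i=2k+4<2l$, as before $a_{2i}d_l=0$. Hence $d_kVd_l=d_ka_{2i-1}V(1-a_{2i})d_l=0$ by (Down$_i$).

Lemma 2 gives $\|hV-Vh\|\le\frac6N$, so $\|[h,v_\nu]\|\le\frac6N$ for $\nu=1,2$. From $[\kappa(h),v_\nu]=[h,v_\nu](1-h)-h[h,v_\nu]$ we get $\|[\kappa(h),v_\nu]\|\le\frac{12}N$. Since $\|\kappa(h)^{1/2}\|\le\frac12$, also $\|[h,z]\|=\|\kappa(h)^{1/2}[h,v_2]\|\le\frac3N$.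

**Step 2: away from the poles $v_1$ vanishes and $v_2$ is a coisometry.** Let $\mu=a_{2N+1}-a_1$. We have $a_1D_0=D_0$, $a_{2N+1}D_0=a_{2N+1}a_1D_0=D_0$, $a_{2N+1}D_1=0$ and $a_1D_1=0$, so $\mu(q-e)=0$. The diagonal entries of $q=VV^*$ give $\mu v_1v_1^*=0$ and $\mu v_2v_2^*=\mu$. The former yields $\mu v_1v_1^*\mu=0$, so $\mu v_1=0$.

Now take a character of $C^*(1,a_1,\dots,a_{2N+1})$ with $0<h<1$. By (3), $a_1\neq0$ would give $a_i=1$ for $i\ge2$ and $h=1$, and $a_{2N+1}\ne1$ would give $a_i=0$ for $i\le2N$ and $h=0$. So $a_1=0$, $a_{2N+1}=1$ and $\mu=1$ there. Hence $f(h)\mu=f(h)$ for each continuous $f$ on $[0,1]$ with $f(0)=f(1)=0$. Therefore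
$$\kappa(h)v_1=\kappa(h)\mu v_1=0,\qquad\kappa(h)^{1/2}v_2v_2^*=\kappa(h)^{1/2}\mu v_2v_2^*=\kappa(h)^{1/2}\mu=\kappa(h)^{1/2}.$$

**Step 3: the two products.** From Step 2, $zz^*=\kappa(h)^{1/2}v_2v_2^*\kappa(h)^{1/2}=\kappa(h)$. Further, $\|v_1\kappa(h)\|=\|[\kappa(h),v_1]\|\le\frac{12}N$. Using $v_1^*v_1+v_2^*v_2=1$,
$$z^*z=v_2^*\kappa(h)v_2=v_2^*v_2\kappa(h)+v_2^*[\kappa(h),v_2]=\kappa(h)-v_1^*v_1\kappa(h)+v_2^*[\kappa(h),v_2],$$
which is within $\frac{12}N+\frac{12}N$ of $\kappa(h)$. $\square$

**Proposition 4.** There is a unital $\varphi_N\colon P_N\to C(S^2)$ with $\|\varphi_N(h)-t\|\le\frac2N$ and $\|\varphi_N(z)-\zeta\|\le\sqrt{2/N}$.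

*Proof.* **Step 1: the height.** Let $\eta=\frac1{2N+1}\le\frac13$ and $t'=\min\big(1,\max\big(0,\frac{t-\eta}{1-2\eta}\big)\big)$. Then $|t'-t|\le\eta$: this is clear for $t\notin[\eta,1-\eta]$, and otherwise $t'-t=\frac{\eta(2t-1)}{1-2\eta}$ with $|2t-1|\le1-2\eta$. Put $\tau=(2N+1)t'\in[0,2N+1]$ and $a_i=\min(1,\max(0,\tau-(2N+1-i)))$. This is the chain of functions from Section 3, so (R1) holds. Moreover $a_1=1$ for $t\ge1-\eta$ and $a_{2N+1}=0$ for $t\le\eta$.

**Step 2: the column.** Let $\vartheta\colon[0,1]\to[0,1]$ be continuous, $\vartheta=1$ on $[\eta,1-\eta]$ and $\vartheta(0)=\vartheta(1)=0$. Put $v_2=\vartheta(t)\,\zeta/\sqrt{t-t^2}$, with value $0$ at the poles, and $v_1=(1-\vartheta(t)^2)^{1/2}$. As $|v_2|=\vartheta(t)$, both are continuous and $V^*V=1$, so $q=VV^*$ is a projection. For $\eta\le t\le1-\eta$ we have $v_1=0$ and $|v_2|=1$, so $D=q-e$ vanishes there. Hence $D_0=1_{\{t>1-\eta\}}D$ and $D_1=1_{\{t<\eta\}}D$ are continuous, and (R2), (R3) hold. Since everything commutes, (Up$_i$) and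 (Down$_i$) reduce to $(1-a_{2i+1})a_{2i}=0$ and $a_{2i-1}(1-a_{2i})=0$, which is (R1).

**Step 3: the estimates.** We have
$$N\varphi_N(h)=\sum_{i=1}^Na_{2i}=\sum_{j\text{ odd},\ 1\le j\le2N-1}\min(1,\max(0,\tau-j)).$$
For $\tau\in[2m,2m+1]$, $0\le m\le N$, this is $m$, while $\frac\tau2\in[m,m+\frac12]$. For $\tau=2m+1+x$ with $0\le m\le N-1$ and $0\le x\le1$, it is $m+x$, and $\frac\tau2=m+\frac12+\frac x2$. So it differs from $\frac\tau2=(N+\frac12)t'$ by at most $\frac12$. Hence $|\varphi_N(h)-t'|\le\frac1{2N}+\frac{t'}{2N}\le\frac1N$ and $|\varphi_N(h)-t|\le\frac1N+\eta\le\frac2N$.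

If $t\notin[\eta,1-\eta]$, then $\tau\in\{0,2N+1\}$, so $\varphi_N(h)\in\{0,1\}$, $\varphi_N(z)=0$ and $|\varphi_N(z)-\zeta|=\kappa(t)^{1/2}$. If $t\in[\eta,1-\eta]$, then $\vartheta=1$ and $\varphi_N(z)=\kappa(\varphi_N(h))^{1/2}\zeta/|\zeta|$. In both cases
$$|\varphi_N(z)-\zeta|=\big|\kappa(\varphi_N(h))^{1/2}-\kappa(t)^{1/2}\big|\le|\kappa(\varphi_N(h))-\kappa(t)|^{1/2}\le|\varphi_N(h)-t|^{1/2}\le\sqrt{2/N},$$
because $|\kappa'|=|1-2s|\le1$ on $[0,1]$. $\square$

## 5. Chains, corona algebras and a pullback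

To prove that $P_N$ is semiprojective we must lift (R1)–(Down$_i$) exactly. This section collects the tools.

**Lemma 5 (chains lift).** If $M\to\mathcal Q$ is a surjection of unital C\*-algebras, every chain $c_1\ll\dots\ll c_R$ in $\mathcal Q$ lifts to a chain in $M$.

*Proof.* The point is that a chain is given by one element. Put $h=\sum_jc_j$ and $f_j(s)=\min(1,\max(0,s-(R-j)))$. At a character with value $(0,\dots,0,s,1,\dots,1)$, $s$ in position $k$, we have $h=s+R-k$, and $f_j(h)=\min(1,\max(0,s+j-k))$ equals $s$ for $j=k$, $1$ for $j>k$ and $0$ for $j<k$. So $c_j=f_j(h)$. Lift $h$ to $H$ with $0\le H\le R$ and take $f_j(H)$. Since $f_j(s)>0$ only if $s>R-j$, where $f_{j+1}(s)=1$, we have $f_{j+1}f_j=f_j$. $\square$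

**Lemma 6 (Pedersen).** Let $I$ be $\sigma$-unital and $x,y\ge0$ in $M(I)/I$ with $xy=0$. Then there is $w$ in $M(I)/I$ with $0\le w\le1$, $wx=x$ and $wy=0$.

This is from G. K. Pedersen, *SAW\*-algebras and corona C\*-algebras*, J. Operator Theory 15 (1986). Here is a proof.

*Proof.* Lift $x-y$ to $T=T^*\in M(I)$. Then $X=T_+$ and $Y=T_-$ lift $x$ and $y$, and $XY=0$. Choose an increasing approximate unit $(e_n)_{n\ge0}$ of $I$ with $e_0=0$ that is quasicentral for $X,Y$. Passing to a sparse subsequence, we may make the commutators of $e_n-e_{n-1}$ with $X,Y$ so small that $d_n=(e_n-e_{n-1})^{1/2}$ satisfies $\|[d_n,X]\|+\|[d_n,Y]\|\le2^{-n}$ (approximate the square root by polynomials). Then $\sum d_n^2=1$ strictly. Let $f_n(s)=\min(1,ns)$ and $Z=\sum_nd_nf_n(X)d_n$.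

The sum converges strictly: for $a\in I$ and a block $G$ of the sum with indices in $(m,p]$ we have $0\le G\le e_p-e_m\le1$ and $\|Ga\|^2\le\|a^*Ga\|\le\|a^*(e_p-e_m)a\|$, which tends to $0$. Multiplication on the other side follows by taking adjoints. So $0\le Z\le1$. As $f_n(X)Y=0$,
$$ZY=\sum_nd_nf_n(X)[d_n,Y]\in I,$$
a norm-convergent sum of elements of $I$. Also
$$(1-Z)X=\sum_nd_n(1-f_n(X))Xd_n+\sum_nd_n(1-f_n(X))[d_n,X].$$
The second sum converges in norm. In the first, $0\le(1-f_n(X))X\le\frac1n$, so blocks with indices beyond $m$ are between $0$ and $\frac1m\sum d_n^2\le\frac1m$, and it converges in norm, too. So $(1-Z)X\in I$, and the image $w$ of $Z$ is as required. $\square$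

We shall apply Lemma 6 to sums. Suppose $x=\sum_kb_kb_k^*$. If $wx=x$, then $\sum_k(1-w)b_kb_k^*(1-w)=0$, so $wb_k=b_k$ for all $k$. If $wx=0$, then in the same way $wb_k=0$ for all $k$.

**Lemma 7.** Let $P$ be unital and finitely generated. To prove $P$ semiprojective it suffices to lift unital $\varphi\colon P\to B/J$ with $B$ unital and separable.

*Proof.* By Lemma 1, $B$ and $\varphi$ are unital. Choose a separable unital $B_0\subseteq B$ that contains lifts of the images of the generators. Then $\varphi(P)\subseteq B_0/(J\cap B_0)$. If $0\le x\in J\cap B_0$ and $\varepsilon>0$, then $\|x+J_n\|<\varepsilon$ for some $n$ by (1), so $(x-\varepsilon)_+\in J_n\cap B_0$. Hence $\bigcup(J_n\cap B_0)$ is dense in $J\cap B_0$. A lift into $B_0/(J_n\cap B_0)\subseteq B/J_n$ is a lift into $B/J_n$. $\square$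

**Lemma 8 (pullback).** Let $B$ be unital and separable, $E_m=B/J_m$ and $I_m=J/J_m\lhd E_m$, so $E_m/I_m=B/J$. Let $\lambda_m\colon E_m\to M(I_m)$ be the canonical map. Then
$$E_m\cong M(I_m)\times_{M(I_m)/I_m}B/J,\qquad d\mapsto(\lambda_m(d),\,d+I_m).\tag{5}$$
The quotient map $I_1\to I_m$ extends to a unital $\rho_m\colon M(I_1)\to M(I_m)$, compatible with $E_1\to E_m$, and for each $x\in I_1$, or matrix $x$ over $I_1$,
$$\|\rho_m(x)\|\to0\qquad(m\to\infty).\tag{6}$$

*Proof.* If $x\in I_m$ and $\lambda_m(x)=0$, then $xx^*=0$. So $\ker\lambda_m\cap I_m=0$, the map in (5) is injective, and $\lambda_m$ is the inclusion on $I_m$. For surjectivity, let $(X,d)$ be a compatible pair and $d_0\in E_m$ a lift of $d$. Then $x=\lambda_m(d_0)-X\in I_m$, and $d_0-x$ is mapped to $(X,d)$. A surjection extends to the multiplier algebras. For $d\in E_1$, $x\in I_1$, both $\rho_m(\lambda_1(d))$ and $\lambda_m$ of the image of $d$ multiply the image of $x$ to the image of $dx$, so they agree. Finally, (6) is (1), as $\|x+J_m\|\to0$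 for $x\in J$. $\square$

By (5), elements of $E_m$ are pairs, and algebraic relations and order relations may be checked in each coordinate. The ideal $I_1$ is separable, so Lemma 6 applies to $M(I_1)/I_1$.

## 6. A quadratically convergent correction

How does one turn an approximate relation $yVx\approx0$ into an exact one by moving $V$? The obvious attempt is to subtract the leak, replacing $V$ by $V-yVx=(1-K)V$ with $K=yVxV^*$. There are two problems. First, $1-K$ is not unitary, so $V^*V=1$ and $VV^*=q$ are lost. We use $\exp(K^*-K)$ instead, and the extra term $K^*$ costs only a second-order error, because $yK^*Vx$ contains the leak twice. Second, the leak does not cancel: $y(V-yVx)x=yVx-y^2Vx^2$. But it does cancel if we test only against smaller cut-offs, on which $x$ and $y$ act as units. So each step uses up some room. We iterate with infinitely many nested cut-offs that fit inside a fixed amount of room.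

For $n\ge0$ let $\ell_n\colon[0,1]\to[0,1]$ be $0$ on $[0,1-2^{-n-1}]$, $1$ on $[1-2^{-n-2},1]$ and linear in between. Then
$$\ell_n\ell_{n+1}=\ell_{n+1},\qquad\ell_n=0\ \text{near}\ 0,\qquad\ell_n(1)=1,\qquad\ell_0(s)\le2s.$$

**Lemma 9 (correction).** Let $M$ be unital, $I\lhd M$, $V\in M_{2,1}(M)$ with $V^*V=1$, $q=VV^*$. Let $\hat x,\hat y\in M$ be positive contractions, with $\hat y$ commuting with $q$, $\hat yV\hat x\in M_{2,1}(I)$ and $\delta:=\|\hat yV\hat x\|\le\frac1{56}$. Put $x_n=\ell_n(\hat x)$, $y_n=\ell_n(\hat y)$, $V_0=V$ and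
$$K_n=y_nV_nx_nV_n^*,\qquad g_n=\exp(K_n^*-K_n),\qquad V_{n+1}=g_nV_n.$$
Then each $g_n$ is a unitary in $1+M_2(I)$ commuting with $q$; $V_n^*V_n=1$ and $V_nV_n^*=q$; and $g_n\cdots g_0$ converges in norm to a unitary $g\in1+M_2(I)$, commuting with $q$, with $\|g-1\|\le32\delta$. For $V'=gV=\lim V_n$ we have $yV'x=0$ whenever $x,y$ are positive contractions with $\hat xx=x$, $\hat yy=y$.

*Proof.* **Step 1: the algebraic claims, by induction.** Suppose $V_n^*V_n=1$, $V_nV_n^*=q$ and $V_n-V\in M_{2,1}(I)$. Since $y_n$ commutes with $q$ and $qV_n=V_n$, we have $qK_n=y_nqV_nx_nV_n^*=K_n$, and $K_nq=K_n$ as $V_n^*q=V_n^*$. Taking adjoints, $K_n^*$ has the same property. So $g_n$ commutes with $q$. Since $\ell_n$ vanishes near $0$, we can write $x_n=\hat xk(\hat x)$ and $y_n=k(\hat y)\hat y$ with $k$ continuous. So $y_nVx_n\in M_{2,1}(I)$, hence $y_nV_nx_n\in M_{2,1}(I)$ and $K_n\in M_2(I)$. As $K_n^*-K_n$ is skew-adjoint, $g_n$ is a unitary in $1+M_2(I)$. So $V_{n+1}^*V_{n+1}=1$, $V_{n+1}V_{n+1}^*=g_nqg_n^*=q$ and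 $V_{n+1}-V\in M_{2,1}(I)$.

**Step 2: quadratic convergence.** Let $\varepsilon_n=\|y_nV_nx_n\|$. For $n=0$ the function $k$ is at most $2$, so $\varepsilon_0\le4\delta\le\frac1{14}$. Suppose $\varepsilon=\varepsilon_n\le\frac1{14}$ and put $A=K_n^*-K_n$. Then $\|A\|\le2\varepsilon$ and $\|e^A-1-A\|\le\frac12\|A\|^2e^{\|A\|}\le2\varepsilon^2e^{2\varepsilon}\le6\varepsilon^2$. Now use $x_nx_{n+1}=x_{n+1}$, $y_{n+1}y_n=y_{n+1}$ and $V_n^*V_n=1$:
$$y_{n+1}(1+A)V_nx_{n+1}=y_{n+1}V_nx_{n+1}+(y_{n+1}V_nx_n)V_n^*(y_nV_nx_{n+1})-y_{n+1}V_nx_nx_{n+1}.$$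
The first and third terms cancel. In the second, $y_{n+1}V_nx_n=y_{n+1}(y_nV_nx_n)$ and $y_nV_nx_{n+1}=(y_nV_nx_n)x_{n+1}$ have norm at most $\varepsilon$. So $\varepsilon_{n+1}\le\varepsilon^2+6\varepsilon^2=7\varepsilon_n^2\le\frac12\varepsilon_n$, because $7\varepsilon_n\le\frac12$. The induction continues, and $\sum_n\varepsilon_n\le2\varepsilon_0$.

**Step 3: the limit.** We have $\|g_n-1\|\le\|A\|e^{\|A\|}\le2\varepsilon_ne^{1/7}\le4\varepsilon_n$. So $\sum\|g_n-1\|\le8\varepsilon_0\le32\delta$. Hence the products $g_n\cdots g_0$ form a Cauchy sequence, and their limit $g$ is a unitary in $1+M_2(I)$ that commutes with $q$ and satisfies $\|g-1\|\le32\delta$.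

**Step 4: the exact relation.** If $\hat xx=x$, then $f(\hat x)x=f(1)x$ for polynomials and so for continuous $f$, whence $x_nx=x$. Likewise $yy_n=y$. So $\|yV_nx\|=\|y\,y_nV_nx_n\,x\|\le\varepsilon_n\to0$, and $yV'x=0$. $\square$

We have $2N$ relations to repair, and repairing one must not spoil those already repaired. The next lemma lists three situations in which a relation $YVX=0$ survives each step.

**Lemma 10 (preservation).** In the situation of Lemma 9, let $X,Y$ be positive contractions such that $X,Y,x_n,y_n$ commute with one another, $Y$ commutes with $q$, and $YV_nX=0$. Suppose that one of the following holds: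

* ($\alpha$) $y_nV_nX=0$;
* ($\gamma$) $Yy_n=0$ and $YV_n(1-x_n)=0$;
* ($\delta$) $x_nX=0$ and $(1-y_n)V_nX=0$.

Then $YV_{n+1}X=0$.

*Proof.* Write $K=K_n$, so $g_n=\exp(K^*-K)$. Note $KV_nX=y_nV_nx_nX$ and $K^*V_nX=V_nx_nV_n^*y_nV_nX$.

($\alpha$) $KV_nX=y_nV_nXx_n=0$ and $K^*V_nX=0$. So $g_nV_nX=V_nX$ and $YV_{n+1}X=YV_nX=0$.

($\gamma$) $YK=0$ because $Yy_n=0$. Also
$$YK^*=YV_nx_nV_n^*y_n=YV_nV_n^*y_n-YV_n(1-x_n)V_n^*y_n=Yqy_n-0=qYy_n=0.$$
So $Yg_n=Y$ and $YV_{n+1}X=YV_nX=0$.

($\delta$) $KV_nX=0$ because $x_nX=0$. Also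
$$K^*V_nX=V_nx_nV_n^*V_nX-V_nx_nV_n^*(1-y_n)V_nX=V_nx_nX-0=0.$$
So $g_nV_nX=V_nX$, and again $YV_{n+1}X=0$. $\square$

**Lemma 11 (simultaneous correction).** Let $M$ be unital, $I\lhd M$, and suppose $M$ contains a chain beginning with $a_1$, ending with $a_{2N+1}$ and including
$$\cdots\ll a_{2i-1}\ll b_i\ll c_i\ll a_{2i}\ll r_i\ll s_i\ll a_{2i+1}\ll\cdots\qquad(1\le i\le N).$$
Let $V\in M_{2,1}(M)$ with $V^*V=1$ and $q=VV^*$ commuting with this chain. Suppose the elements
$$(1-s_i)Vr_i,\qquad b_iV(1-c_i)\qquad(1\le i\le N)\tag{7}$$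
lie in $M_{2,1}(I)$ and have norm $\le33^{-2N}/56$. Then there is a unitary $g\in1+M_2(I)$ commuting with $q$ such that $V'=gV$ satisfies all (Up$_i$) and (Down$_i$).

*Proof.* **Step 1: the stages.** Apply Lemma 9 successively $2N$ times, each time to the column produced before. First, for $i=1,2,\dots,N$ in this order, take $(\hat y,\hat x)=(1-s_i,r_i)$; call this stage Up$_i$. Then, for $i=N,N-1,\dots,1$ in this order, take $(\hat y,\hat x)=(b_i,1-c_i)$; call this stage Down$_i$. A stage with leak $\delta$ moves the column by at most $32\delta$ and by an element of $M_{2,1}(I)$, and the projection $q$ does not change. So it changes each of the elements (7) by at most $32\delta$ in norm and keeps them in $M_{2,1}(I)$. Their maximal norm grows at most by the factor $33$ per stage, so it stays at most $\frac1{56}$ and Lemma 9 always applies. The required $g$ is the product of the unitaries of all stages.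

**Step 2: each stage produces its relation.** From $s_i\ll a_{2i+1}$ we get $(1-s_i)(1-a_{2i+1})=1-a_{2i+1}$, and $r_ia_{2i}=a_{2i}$. So the last claim of Lemma 9 gives (Up$_i$) at the end of stage Up$_i$. Since $b_ia_{2i-1}=a_{2i-1}$ and $(1-c_i)(1-a_{2i})=1-a_{2i}$ (from $c_i\ll a_{2i}$), it gives (Down$_i$) at the end of stage Down$_i$.

**Step 3: relations obtained earlier survive.** We check that such a relation passes from $V_n$ to $V_{n+1}$ in every step $n$ of every later stage; then it passes to the limit. All elements $X,Y,x_n,y_n$ below are functions of the chain, so they commute with one another and with $q$. In each case the hypothesis of Lemma 10 is derived from the very relation that is being preserved, in the form it has for $V_n$.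

*Stage Up$_i$, relation (Up$_j$), $j<i$.* Here $y_n=\ell_n(1-s_i)$. As $a_{2j+1}\ll s_i$, we have $y_na_{2j+1}=0$, so $y_nV_na_{2j}=y_n(1-a_{2j+1})V_na_{2j}=0$. This is ($\alpha$) with $X=a_{2j}$, $Y=1-a_{2j+1}$.

In *stage Down$_i$* we have $y_n=\ell_n(b_i)$ and $x_n=\ell_n(1-c_i)$. All (Up$_j$) have been obtained, and (Down$_j$) for $j>i$.

*Relation (Up$_j$), $j\ge i$.* Let $Y=1-a_{2j+1}$, $X=a_{2j}$. From $b_i\ll a_{2j+1}$ we get $Yy_n=0$. The element $1-x_n$ is a function of $c_i$ that vanishes at $0$, because $\ell_n(1)=1$. As $c_i\ll a_{2j}$, we have $a_{2j}(1-x_n)=1-x_n$. So $YV_n(1-x_n)=YV_na_{2j}(1-x_n)=0$. This is ($\gamma$).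

*Relation (Up$_j$), $j<i$.* Let $X=a_{2j}$, $Y=1-a_{2j+1}$. From $a_{2j}\ll c_i$ we get $(1-c_i)X=0$, so $x_nX=0$. Since $2j+1\le2i-1$, we have $a_{2j+1}\ll b_i$, so $y_na_{2j+1}=a_{2j+1}$. By (Up$_j$), $V_na_{2j}=a_{2j+1}V_na_{2j}$, so $(1-y_n)V_na_{2j}=(1-y_n)a_{2j+1}V_na_{2j}=0$. This is ($\delta$).

*Relation (Down$_j$), $j>i$.* Let $X=1-a_{2j}$, $Y=a_{2j-1}$. As $b_i\ll a_{2i}\ll a_{2j-1}$, we have $y_n=y_na_{2j-1}$ and $y_nV_n(1-a_{2j})=y_na_{2j-1}V_n(1-a_{2j})=0$. This is ($\alpha$). $\square$

The order of the stages is what makes Step 3 go through: for instance, the argument for stage Up$_i$ needs $a_{2j+1}\ll s_i$, which holds exactly for the relations (Up$_j$) with $j<i$.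

## 7. Lifting the relations of $P_N$

**Proposition 12.** $P_N$ is semiprojective.

*Proof.* By Lemma 7 let $B$ be unital and separable and $\varphi\colon P_N\to B/J$ unital. We write $a_i,D_j,v_\nu,V,q$ also for the images in $B/J$. Use the notation of Lemma 8, put $M=M(I_1)$ and $\mathcal Q=M/I_1$, and use the same letters again for the images under $B/J=E_1/I_1\to\mathcal Q$.

**Step 1: room in the corona.** Lemma 11 needs a chain with extra members. We construct in $\mathcal Q$ a chain
$$w_0\ll a_1\ll\cdots\ll a_{2i-1}\ll b_i\ll c_i\ll a_{2i}\ll r_i\ll s_i\ll a_{2i+1}\ll\cdots\ll a_{2N+1}\ll1-w_1\tag{8}$$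
with
$$w_0D_0=D_0,\qquad w_1D_1=D_1,\qquad(1-s_i)Vr_i=0,\qquad b_iV(1-c_i)=0.\tag{9}$$
Each element comes from Lemma 6 and the remark on sums after it. In each line we name the two orthogonal positive elements and read off the result.

* $w_0$: the element $\sum_{\mu,\nu}(D_0)_{\mu\nu}(D_0)_{\mu\nu}^*$ is orthogonal to $1-a_1$, as $a_1D_0=D_0$. We get $w_0D_0=D_0$ and $w_0(1-a_1)=0$.
* $w_1$: the element $\sum_{\mu,\nu}(D_1)_{\mu\nu}(D_1)_{\mu\nu}^*$ is orthogonal to $a_{2N+1}$. We get $w_1D_1=D_1$ and $w_1a_{2N+1}=0$, that is, $a_{2N+1}\ll1-w_1$.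
* $r_i$: by (R1) and (Up$_i$), $a_{2i}$ is orthogonal to $(1-a_{2i+1})^2+\sum_\nu v_\nu^*(1-a_{2i+1})^2v_\nu$. We get $r_ia_{2i}=a_{2i}$, $(1-a_{2i+1})r_i=0$ and $(1-a_{2i+1})v_\nu r_i=0$.
* $s_i$: by the last two equations, $r_i^2+\sum_\nu v_\nu r_i^2v_\nu^*$ is orthogonal to $1-a_{2i+1}$. We get $s_ir_i=r_i$, $(1-s_i)v_\nu r_i=0$ and $s_i(1-a_{2i+1})=0$.
* $b_i$: by (R1) and (Down$_i$), $a_{2i-1}$ is orthogonal to $(1-a_{2i})^2+\sum_\nu v_\nu(1-a_{2i})^2v_\nu^*$. We get $b_ia_{2i-1}=a_{2i-1}$, $b_i(1-a_{2i})=0$ and $b_iv_\nu(1-a_{2i})=0$.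
* $c_i$: by the last two equations, $1-a_{2i}$ is orthogonal to $b_i^2+\sum_\nu v_\nu^*b_i^2v_\nu$. We get $u$ with $0\le u\le1$, $u(1-a_{2i})=1-a_{2i}$, $b_iu=0$ and $b_iv_\nu u=0$. Put $c_i=1-u$. Then $c_i\ll a_{2i}$, $b_i\ll c_i$ and $b_iV(1-c_i)=0$.

**Step 2: lifting the chain.** By Lemma 5 lift (8) to a chain in $M$, denoted by the same letters, where $w_1$ now means $1$ minus the lift of $1-w_1$. So $w_1a_{2N+1}=0$ and $w_0w_1=0$. By (5), the lift of $a_i$ in $M$ and $a_i\in B/J$ form an element $\tilde a_i\in E_1$. For each $m$ we use the images of the chain in $M(I_m)$ under $\rho_m$, and the images of $\tilde a_i$ in $E_m$, without change of notation. They satisfy (R1).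

**Step 3: lifting $q$, $D_0$, $D_1$.** The lift of $q$ must differ from $e$ only where the chain acts by scalars, so that it commutes with the chain. In $\mathcal Q$ we have $D_j=w_jD_jw_j$. So $D_j\in M_2(\mathcal Q)$ has a self-adjoint lift of the form $w_jL_jw_j\in M_2(M)$. Together with $D_j\in M_2(B/J)$ it gives $\tilde D_j=\tilde D_j^*\in M_2(E_1)$. Put $\tilde q=e+\tilde D_0+\tilde D_1$. It lifts $q$, so $\tilde q^2-\tilde q\in M_2(I_1)$. By (6), for large $m$ the image $\tilde q_m\in M_2(E_m)$ satisfies $\|\tilde q_m^2-\tilde q_m\|<\frac18$, and $q_m:=\chi_{(1/2,\infty)}(\tilde q_m)$ is a projection that lifts $q$, with $\|q_m-\tilde q_m\|\to0$.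

For a positive $w\in M(I_m)$ write $\mathrm{her}(w)=\overline{wM(I_m)w}$, and let $\mathcal H=\mathrm{her}(w_0)+\mathrm{her}(w_1)$, an orthogonal sum since $w_0w_1=0$. Then $\lambda_m(\tilde q_m)\in e+M_2(\mathcal H)$. As $M_2(\mathcal H)$ is an ideal of $M_2(\mathbb C1+\mathcal H)$ and $\chi_{(1/2,\infty)}(e)=e$, also $\lambda_m(q_m)\in e+M_2(\mathcal H)$. Write $\lambda_m(q_m)-e=k_0+k_1$ with $k_j\in M_2(\mathrm{her}(w_j))$; both are self-adjoint. Each element $c$ of the chain from $a_1$ to $a_{2N+1}$ satisfies $cw_0=w_0$ and $cw_1=0$, so it acts as $1$ on $\mathrm{her}(w_0)$ and as $0$ on $\mathrm{her}(w_1)$, from both sides. In particular $c$ commutes with $\lambda_m(q_m)$.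

Now put $D_0^m=\tilde a_1(q_m-e)$ and $D_1^m=q_m-e-D_0^m$ in $M_2(E_m)$. In the $M(I_m)$-coordinate they are $a_1(k_0+k_1)=k_0$ and $k_1$, which are self-adjoint with $a_1k_0=k_0$ and $a_{2N+1}k_1=0$. In the $B/J$-coordinate they are $a_1(q-e)=D_0$ and $D_1$. Hence (R2) holds in $E_m$ with $q_m=e+D_0^m+D_1^m$, and $D_j^m$ lifts $D_j$.

**Step 4: lifting $V$ so that (R3) holds.** Let $\tilde V\in M_{2,1}(E_1)$ lift $V$, with image $\tilde V_m$ over $E_m$. The elements $\tilde V^*\tilde V-1$ and $\tilde V\tilde V^*-\tilde q$ have entries in $I_1$, so (6) gives $\|\tilde V_m^*\tilde V_m-1\|\to0$ and $\|\tilde V_m\tilde V_m^*-q_m\|\to0$. Let $T_m=q_m\tilde V_m$. Then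
$$\|T_m-\tilde V_m\|^2=\|(1-q_m)\tilde V_m\tilde V_m^*(1-q_m)\|\le\|\tilde V_m\tilde V_m^*-q_m\|\to0 .$$
So $\|T_m^*T_m-1\|\to0$, and $V_m:=T_m(T_m^*T_m)^{-1/2}$ is defined for large $m$. It satisfies $V_m^*V_m=1$ and $\|V_m-\tilde V_m\|\to0$, and it lifts $V$, because $T_m$ lifts $qV=V$. As $q_mV_m=V_m$, the projection $V_mV_m^*$ lies below $q_m$. The projection $q_m-V_mV_m^*$ has norm tending to $0$, so it vanishes for large $m$, and $V_mV_m^*=q_m$.

**Step 5: exact bandedness.** By (9), $(1-s_i)\lambda_1(\tilde V)r_i$ and $b_i\lambda_1(\tilde V)(1-c_i)$ lie in $M_{2,1}(I_1)$. By (6), their images $(1-s_i)\lambda_m(\tilde V_m)r_i$ and $b_i\lambda_m(\tilde V_m)(1-c_i)$ in $M_{2,1}(I_m)$ have norm tending to $0$. Also $V_m-\tilde V_m$ lies in $M_{2,1}(I_m)$, since both lift $V$, and tends to $0$ in norm. So for large $m$ the elements (7), formed in $M(I_m)$ with $\lambda_m(V_m)$, lie in $M_{2,1}(I_m)$ and have norm $\le33^{-2N}/56$. By Step 3, $\lambda_m(q_m)$ commutes with the chain. Lemma 11, with $M(I_m)$ and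 $I_m$, gives a unitary $g\in1+M_2(I_m)$ commuting with $\lambda_m(q_m)$ such that $g\lambda_m(V_m)$ satisfies (Up$_i$) and (Down$_i$); it also satisfies (R3) with $\lambda_m(q_m)$.

Since $g-1\in M_2(I_m)\subseteq M_2(E_m)$, we may regard $g$ as a unitary over $E_m$, with coordinate $1$ over $B/J$. Put $V_m'=gV_m$, a lift of $V$. Then (R3), (Up$_i$), (Down$_i$) hold for $\tilde a_i,q_m,V_m'$ in the $M(I_m)$-coordinate by what we just saw, and in the $B/J$-coordinate because $\varphi$ is a homomorphism. Hence they hold in $E_m=B/J_m$. So $a_i\mapsto\tilde a_i$, $D_j\mapsto D_j^m$, $V\mapsto V_m'$ defines a homomorphism $\psi\colon P_N\to B/J_m$ that lifts $\varphi$. $\square$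

## 8. Intertwining $C_n$ and $P_N$

We now prove Theorem A. Let $A=C(S^2)=\varinjlim C_n$ with $\gamma_{n,m}$ and $\gamma_{n,\infty}$ from Section 2. Taking $N$ large in Propositions 3 and 4, we have:

$(\ast)$ *For all $n$ and $\eta>0$ there are $P\in\{P_N\}$ and unital homomorphisms $\alpha\colon C_n\to P$ and $\varphi\colon P\to A$ such that $\varphi\alpha$ and $\gamma_{n,\infty}$ differ by less than $\eta$ on $h$ and $z$.*

Indeed, if $\frac{24}N\le\frac1n$, then $h,z\in P_N$ from (4) satisfy the relations of $C_n$, which gives $\alpha$; and $\varphi=\varphi_N$.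

**Step 1: an approximately commuting diagram.** Fix a dense sequence in each $C_n$. We construct $n_1<n_2<\cdots$, algebras $Q_k\in\{P_N\}$, unital homomorphisms $C_{n_k}\xrightarrow{\alpha_k}Q_k\xrightarrow{\beta_k}C_{n_{k+1}}$ and finite sets $F_k\subset C_{n_k}$ such that, with $\theta_k=\beta_k\alpha_k$ and $\gamma_k=\gamma_{n_k,n_{k+1}}$,
$$\|\theta_k(c)-\gamma_k(c)\|<2^{-k}\qquad(c\in F_k).\tag{10}$$
In this section write $\gamma_{(k,l)}=\gamma_{l-1}\cdots\gamma_k$, $\theta_{(k,l)}=\theta_{l-1}\cdots\theta_k$ for $k\le l$, and $\gamma_{(k,\infty)}=\gamma_{n_k,\infty}$. We require that $F_l$ contains $\gamma_{l-1}(F_{l-1})\cup\theta_{l-1}(F_{l-1})$ (if $l\ge2$) and, for all $k\le l$, the images under $\gamma_{(k,l)}$ and $\theta_{(k,l)}$ of the first $l$ members of the dense sequence of $C_{n_k}$. These are finitely many elements, determined by the earlier choices.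

Start with $n_1=1$. Given $n_k$ and $F_k$, approximate the elements of $F_k$ by $*$-polynomials in $1,h,z$. This gives $\eta>0$ such that any two unital homomorphisms on $C_{n_k}$ that differ by less than $\eta$ on $h$ and $z$ differ by less than $2^{-k}$ on $F_k$. Take $Q_k,\alpha_k,\varphi_k$ from $(\ast)$ for $n_k$ and $\frac\eta2$. As the maps $\gamma_{n_k,n_k+m}$ are surjective, $C_{n_k+m}$ is the quotient of $C_{n_k}$ by $\ker\gamma_{n_k,n_k+m}$, and $A$ is the quotient by the closure of the union of these kernels. By Proposition 12, $\varphi_k\colon Q_k\to A$ lifts to some $\beta\colon Q_k\to C_{n_k+m}$, that is, $\gamma_{n_k+m,\infty}\beta=\varphi_k$.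

The projection $1-\beta(1)$ has image $0$ in $A$, and $\beta\alpha_k(x)-\gamma_{n_k,n_k+m}(x)$, $x=h,z$, has an image of norm $<\frac\eta2$. By (1), after composing $\beta$ with $\gamma_{n_k+m,m'}$ for large $m'$, the projection has norm $<1$, so it is $0$ and $\beta$ is unital, and the differences have norm $<\eta$. Let $n_{k+1}=m'>n_k$ and let $\beta_k$ be this composition. Then (10) holds.

**Step 2: Elliott's intertwining argument.** Let $L=\varinjlim(C_{n_k},\theta_k)$ with canonical maps $\theta_{(k,\infty)}$. We show $A\cong L$. Let $c$ be the $j$-th member of the dense sequence of $C_{n_k}$, and let $l\ge\max(j,k)$. Then $d=\gamma_{(k,l)}(c)\in F_l$, and by (10)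
$$\big\|\theta_{(l,\infty)}(\gamma_{(k,l)}(c))-\theta_{(l+1,\infty)}(\gamma_{(k,l+1)}(c))\big\|\le\|\theta_l(d)-\gamma_l(d)\|<2^{-l}.$$
So $\theta_{(l,\infty)}\gamma_{(k,l)}$ converges pointwise as $l\to\infty$, first on a dense set and then, all maps being contractive, on $C_{n_k}$. Define
$$\Phi\colon A\to L,\qquad\Phi(\gamma_{(k,\infty)}(c))=\lim_l\theta_{(l,\infty)}(\gamma_{(k,l)}(c)).$$
This is well defined, because $\gamma_{(k,\infty)}(c)=0$ implies $\|\gamma_{(k,l)}(c)\|\to0$ and because replacing $(k,c)$ by $(k+1,\gamma_k(c))$ does not change the limit. In the same way, with $d=\theta_{(k,l)}(c)\in F_l$ and $\|\gamma_{(l,\infty)}(d)-\gamma_{(l+1,\infty)}(\theta_l(d))\|\le\|\gamma_l(d)-\theta_l(d)\|<2^{-l}$, we obtain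
$$\Psi\colon L\to A,\qquad\Psi(\theta_{(k,\infty)}(c))=\lim_l\gamma_{(l,\infty)}(\theta_{(k,l)}(c)).$$

To see $\Psi\Phi=\mathrm{id}_A$, let $x=\gamma_{(k,\infty)}(c)$ with $c$ the $j$-th member of the dense sequence of $C_{n_k}$, and $d=\gamma_{(k,l)}(c)\in F_l$ for $l\ge\max(j,k)$. Since $\gamma_{(l,p)}(d)\in F_p$ for $p\ge l$, summing the estimates over $p\ge l$ shows that $\Phi(x)$ is within $2^{-l+1}$ of $\theta_{(l,\infty)}(d)$. Since $\theta_{(l,p)}(d)\in F_p$ for $p\ge l$, $\Psi(\theta_{(l,\infty)}(d))$ is within $2^{-l+1}$ of $\gamma_{(l,\infty)}(d)=x$. So $\|\Psi\Phi(x)-x\|\le2^{-l+2}$ for all large $l$, that is, $\Psi\Phi(x)=x$ for a dense set of $x$. For $\Phi\Psi=\mathrm{id}_L$ take $y=\theta_{(k,\infty)}(c)$ and $d=\theta_{(k,l)}(c)\in F_l$. Then $\Psi(y)$ is within $2^{-l+1}$ of $\gamma_{(l,\infty)}(d)$, and $\Phi(\gamma_{(l,\infty)}(d))$ is within $2^{-l+1}$ of $\theta_{(l,\infty)}(d)=y$. Let $l\to\infty$.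

**Step 3: conclusion.** The sequence $C_{n_1}\xrightarrow{\alpha_1}Q_1\xrightarrow{\beta_1}C_{n_2}\xrightarrow{\alpha_2}Q_2\to\cdots$ has limit $L$, because $\theta_k=\beta_k\alpha_k$. So $L$ is also the limit of $Q_1\xrightarrow{\alpha_2\beta_1}Q_2\xrightarrow{\alpha_3\beta_2}\cdots$. Hence $C(S^2)\cong\varinjlim Q_k$ with $Q_k\in\{P_N\}$, and these algebras are separable, unital and semiprojective by Proposition 12. This proves Theorem A. $\blacksquare$

Note that the connecting maps $\alpha_{k+1}\beta_k$ are unital. We use this below.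

## 9. Free group C\*-algebras over the interval, matrices, and the punctured sphere

For $1\le k<\infty$ let $\mathbb F_k$ be the free group on $k$ generators and
$$S_k=\{f\in C([0,1],C^*(\mathbb F_k)):\ f(0),f(1)\in\mathbb C1\},\qquad S_k^0=\{f\in S_k:\ f(0)=0\}.$$
For $k=1$ we have $C^*(\mathbb F_1)\cong C(\mathbb T)$, so $S_1$ consists of the continuous functions on $[0,1]\times\mathbb T$ that are constant on each end circle. Via $(t,w)\mapsto(t,\kappa(t)^{1/2}w)$ this is $C(S^2)$. So $S_1\cong C(S^2)$ and $S_1^0\cong C_0(S^2\setminus\{*\})=C_0(\mathbb R^2)$.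

The last part of the next theorem uses some vocabulary of shape theory. A $*$-homomorphism $\gamma\colon A'\to A''$ is *semiprojective* if for all $B,J_n,J$ as in Definition 1 and every $\varphi\colon A''\to B/J$, the map $\varphi\gamma$ lifts to some $B/J_n$. A *shape system* of $A$ is a sequence $(A_n)$ of separable C\*-algebras with semiprojective connecting maps and limit $A$. A strong shape system is an example. So is $(C_n)$ for $C(S^2)$, by the lifting argument of Section 2 and Lemma 1.

A *morphism* $\alpha$ from $(A_n)$ to $(B_n)$ consists of an index $k(n)$ and a $*$-homomorphism $\alpha_n\colon A_n\to B_{k(n)}$ for each $n$, *compatible with the connecting maps*: for $n\le n'$, the maps $\alpha_n$ and $A_n\to A_{n'}\xrightarrow{\alpha_{n'}}B_{k(n')}$ become homotopic in some $B_l$. Two morphisms $\alpha,\alpha'$ are identified if, for each $n$, $\alpha_n$ and $\alpha_n'$ become homotopic in some $B_l$. Morphisms are composed in the obvious way.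

**Definition 4.** $A$ is *shape dominated* by $B$ if, for shape systems $(A_n)$ of $A$ and $(B_n)$ of $B$, there are morphisms $\alpha\colon(A_n)\to(B_n)$ and $\beta\colon(B_n)\to(A_n)$ such that $\beta\alpha$ is the identity morphism of $(A_n)$.

Both families $\alpha_n,\beta_n$ have to be compatible with the connecting maps; this is part of the definition. By the standard facts of shape theory, the condition does not depend on the chosen shape systems, and a homomorphism $A\to B$ induces a morphism that depends only on its homotopy class. So if there are $f\colon A\to B$ and $g\colon B\to A$ with $gf$ homotopic to $\mathrm{id}_A$, then $A$ is shape dominated by $B$. In particular this holds if $A$ and $B$ are homotopy equivalent.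

**Theorem B.** For all finite $k\ge1$ and $n\ge1$, the algebras $M_n(S_k)$ and $S_k^0$ have strong shape systems. In particular, so do $M_n(C(S^2))$ and the non-stabilized algebra $C_0(\mathbb R^2)$. Consequently every separable C\*-algebra that is shape dominated by one of these algebras has a strong shape system. This covers in particular every separable C\*-algebra homotopy equivalent to $C(S^2)$, e.g. $C(X)$ for $X$ compact metrizable and homotopy equivalent to $S^2$.

*Proof.* **Step 1: $S_k$.** We repeat the proof of Theorem A with $k$ columns over one chain. Let $P_{N,k}$ be the universal unital C\*-algebra with one chain $a_1\ll\dots\ll a_{2N+1}$ and, for each $j=1,\dots,k$, its own data $D_0^{(j)},D_1^{(j)},V^{(j)}=\binom{v_1^{(j)}}{v_2^{(j)}}$ and $q^{(j)}=e+D_0^{(j)}+D_1^{(j)}$ satisfying (R2), (R3), (Up$_i$), (Down$_i$).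

*Semiprojectivity.* In Step 1 of Proposition 12, let every sum over $\nu$ or $\mu,\nu$ run over $j$ as well. For example, $r_i$ comes from $a_{2i}$ being orthogonal to $(1-a_{2i+1})^2+\sum_{j,\nu}v_\nu^{(j)*}(1-a_{2i+1})^2v_\nu^{(j)}$. The orthogonalities hold for each $j$, so we get *common* elements $w_0,w_1,r_i,s_i,b_i,c_i$ that satisfy (9) for all $j$. The chain is lifted once. Steps 3 to 5 are carried out for each $j$ separately, with one $m$ that is large enough for all of the finitely many $j$. Lemma 11 changes only $V^{(j)}$ and not the chain, so the corrections do not interact.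

*Approximation.* Let $h$ be as in (4) and $z_j=\kappa(h)^{1/2}v_2^{(j)}$. Proposition 3 holds for each pair $h,z_j$, since its proof uses only the relations of one column. Let $u_1,\dots,u_k$ be the canonical unitaries of $C^*(\mathbb F_k)$. For the analogue of Proposition 4, with target $S_k$ and $t$ the coordinate of $[0,1]$, take $a_i$ and $\vartheta$ as there, $v_2^{(j)}=\vartheta(t)u_j$ and $v_1^{(j)}=(1-\vartheta(t)^2)^{1/2}$. At $t=0,1$ these are the scalars $0$ and $1$, so they lie in $S_k$. The $a_i$ are central, $V^{(j)*}V^{(j)}=1$, and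
$$q^{(j)}=\begin{pmatrix}1-\vartheta^2&(1-\vartheta^2)^{1/2}\vartheta u_j^*\\(1-\vartheta^2)^{1/2}\vartheta u_j&\vartheta^2\end{pmatrix}$$
equals $e$ for $\eta\le t\le1-\eta$. So the relations are verified as before. With $\varphi\colon P_{N,k}\to S_k$ the resulting map, the estimates of Proposition 4 give $\|\varphi(h)-t\|\le\frac2N$ and $\|\varphi(z_j)-\kappa(t)^{1/2}u_j\|\le\sqrt{2/N}$.

*Exact relations.* Let $\mathcal U$ be the universal unital C\*-algebra on $h=h^*,z_1,\dots,z_k$ with $hz_j=z_jh$ and $z_jz_j^*=z_j^*z_j=h-h^2$. We claim that $h\mapsto t$, $z_j\mapsto\kappa(t)^{1/2}u_j$ defines an isomorphism $\mathcal U\to S_k$. As before $0\le h\le1$, and $h$ is central, so $\mathcal U$ is a $C([0,1])$-algebra. Its fibre at $t\in(0,1)$ is universal for $k$ elements $z_j$ such that $z_j/\kappa(t)^{1/2}$ is unitary, so it is $C^*(\mathbb F_k)$; at $t=0,1$ it is $\mathbb C$, since there $z_j=0$. The map $\mathcal U\to S_k$ followed by evaluation at $t$ induces an isomorphism from the fibre at $t$ onto $C^*(\mathbb F_k)$,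 respectively $\mathbb C1$. An element of a $C([0,1])$-algebra that vanishes in all fibres is $0$, so $\mathcal U\to S_k$ is injective. Its image contains $C([0,1])$ and all $f(t)u_j$ with $f\in C_c((0,1))$, hence $C_0((0,1))\otimes C^*(\mathbb F_k)$. Each $f\in S_k$ differs from an element of this ideal by the scalar function that interpolates linearly between $f(0)$ and $f(1)$. So the map is onto.

*Intertwining.* Now Section 8 applies word for word, with generators $h,z_1,\dots,z_k$, with $C_n$ defined by the relaxed relations for each pair $h,z_j$ (so $\varinjlim C_n=\mathcal U\cong S_k$), and with $P_{N,k}$ in place of $P_N$. It gives $S_k\cong\varinjlim Q_l$ with $Q_l\in\{P_{N,k}:N\ge1\}$ and unital connecting maps.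

**Step 2: $M_n(S_k)$.** It suffices to show that $M_n(P)$ is semiprojective if $P$ is unital and semiprojective, since then $M_n(S_k)=\varinjlim M_n(Q_l)$ is a strong shape system. Let $\varphi\colon M_n(P)\to B/J$. Since $M_n(\mathbb C)$ is semiprojective (a standard fact), the images of the matrix units of $M_n(\mathbb C)1_P$ lift to matrix units $e_{rs}$ in some $B/J_m$. The corner of $B/J_m$ cut down by $\sum_re_{rr}$ has the form $M_n(B')$ with $B'=e_{11}(B/J_m)e_{11}$. Restrict $\varphi$ to $e_{11}M_n(P)e_{11}=P$. This restriction maps into the quotient of $B'$ by the closure of the union of the ideals $e_{11}(J_l/J_m)e_{11}$, $l\ge m$. So it lifts to some $\psi_0\colon P\to e_{11}(B/J_l)e_{11}$. Then $\psi(x\otimes e_{rs})=e_{r1}\psi_0(x)e_{1s}$ defines a homomorphism $M_n(P)\to B/J_l$, and it lifts $\varphi$.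

**Step 3: $S_k^0$.** We pass to kernels of characters. Let $S_k=\varinjlim Q_l$ be the system of Step 1, $\omega$ the character of evaluation at $0$ on $S_k$, $\omega_l$ the composite $Q_l\to S_k\to\mathbb C$ (a unital character) and $Q_l^0=\ker\omega_l$. So $Q_l=Q_l^0+\mathbb C1$, and the connecting maps send $Q_l^0$ to $Q_{l+1}^0$. If $a\in\ker\omega$ is within $\varepsilon$ of the image of $p\in Q_l$, then $|\omega_l(p)|<\varepsilon$, and $a$ is within $2\varepsilon$ of the image of $p-\omega_l(p)1\in Q_l^0$. Hence $\varinjlim Q_l^0=\ker\omega=S_k^0$.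

It remains to see that $Q_l^0$ is semiprojective. Let $\varphi\colon Q_l^0\to B/J$, and let $B^+=B\oplus\mathbb C1$ be the forced unitization of $B$. The $J_m$ and $J$ are ideals of $B^+$, and $\varphi$ extends to a unital $Q_l\to B^+/J$. This lifts to $\psi\colon Q_l\to B^+/J_m$ for some $m$, since $Q_l$ is semiprojective. The character $B^+/J_m\to\mathbb C$ with kernel $B/J_m$ factors through $B^+/J$, and there it vanishes on $\varphi(Q_l^0)\subseteq B/J$. So $\psi(Q_l^0)\subseteq B/J_m$, and $\psi|_{Q_l^0}$ lifts $\varphi$.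

For $k=1$ we obtain $M_n(C(S^2))$ and $C_0(\mathbb R^2)$.

**Step 4: shape domination.** The last assertions follow from the theorem of H. Thiel (*Inductive limits of semiprojective C\*-algebras*, Adv. Math. 347 (2019)) that the class of separable C\*-algebras which are inductive limits of semiprojective C\*-algebras is closed under shape domination, in particular under shape and homotopy equivalence. If $X$ is compact metrizable and homotopy equivalent to $S^2$, then $C(X)$ is separable and homotopy equivalent to $C(S^2)$. This theorem is used only here; Theorem A and the statements about $M_n(S_k)$ and $S_k^0$ do not depend on it. $\blacksquare$
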